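\title{Cycles of minimal primes in hyperplane sections of graded domains}

\begin{abstract}
We construct, over every field, a four-dimensional $\mathbb N$-graded domain $R$ and an element $x$ of degree one with exactly three minimal primes, such that the sum of any two of them has height two and the sum of all three has height four. This solves a problem of Lyubeznik. The ring $R$ is obtained from a toric ring by gluing two faces, which closes a chain of components into a cycle, and the same construction gives cycles of every length $s\ge3$ in every dimension $n\ge3$. Conversely, over a separably closed field and in dimension $n\ge4$ we prove that such cycles cannot occur in a normal ring; the proof combines an extension lemma for cyclic \'etale covers with the Hodge index theorem.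
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Bbbk$ be a field. An \emph{$\mathbb N$-graded $\Bbbk$-algebra} is a Noetherian graded ring $R=\bigoplus_{d\ge0}R_d$ with $R_0=\Bbbk$; such a ring is a finitely generated $\Bbbk$-algebra. It is an \emph{$\mathbb N$-graded domain} if it is a domain. We write $R_+=\bigoplus_{d>0}R_d$, we write $\operatorname{Min}(I)$ for the set of primes of $R$ minimal over an ideal $I$, and we take heights in $R$. The following problem of Lyubeznik is posed in \cite{Varbaro}.

\begin{quote}
\textbf{Problem.} Let $\Bbbk$ be separably closed. Find a four-dimensional $\mathbb N$-graded domain $R$ and a homogeneous element $x\in R$ of positive degree such that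
\[
\operatorname{Min}(xR)=\{\mathfrak p_1,\mathfrak p_2,\mathfrak p_3\},\qquad \operatorname{ht}(\mathfrak p_i+\mathfrak p_j)=2\ \ (i\ne j),\qquad \operatorname{ht}(\mathfrak p_1+\mathfrak p_2+\mathfrak p_3)=4 .
\]
\end{quote}

The conditions have a geometric meaning. Let $R$ be an $\mathbb N$-graded domain of dimension $n\ge2$, let $x\neq0$ be homogeneous of positive degree, and let $\operatorname{Min}(xR)=\{\mathfrak p_1,\dots,\mathfrak p_s\}$. The $\mathfrak p_i$ are homogeneous primes of height one. On the $(n-1)$-dimensional projective variety $X=\operatorname{Proj}R$ the element $x$ cuts out a closed set $D=V_+(x)$, the support of an ample divisor, with irreducible components $D_i=V_+(\mathfrak p_i)$. For a proper homogeneous ideal $I$ one has $\operatorname{ht}I=n-1-\dim V_+(I)$, where $\dim\emptyset=-1$. So the problem asks for an ample divisor on a projective threefold that consists of three surfaces, any two of which meet in dimension one, which is as large as possible, while no point lies on all three.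

The way in which the components meet is recorded by a simplicial complex. Let $\Delta(x)$ be the complex on $\{1,\dots,s\}$ whose faces are the nonempty sets $\alpha$ for which $\sum_{i\in\alpha}\mathfrak p_i$ is not $R_+$-primary. Equivalently, this sum has height less than $n$, or $\bigcap_{i\in\alpha}D_i\neq\emptyset$. In the problem $\Delta(x)$ is a $3$-cycle, the boundary of a triangle.

In dimension three a $3$-cycle is easy to find: for $x=x_0x_1x_2\in\Bbbk[x_0,x_1,x_2]$ the set $D$ consists of three lines in $\mathbb P^2$ without a common point. In $\Bbbk[x_0,x_1,x_2,x_3]$ the same element defines three planes through a point, and the triangle is filled in. This is typical. Suppose that $\dim R=4$, that $\operatorname{ht}(\mathfrak p_1+\mathfrak p_2)=2$, and that $\mathfrak p_3$ is the radical of a principal ideal $yR$. Let $P\subseteq R_+$ be a minimal prime of $\mathfrak p_1+\mathfrak p_2$ of height $2$. By Krull's principal ideal theorem in the two-dimensional domain $R/P$, some prime $P'\supseteq P+yR$ has $\dim R/P'\ge1$, so $\operatorname{ht}(\mathfrak p_1+\mathfrak p_2+\mathfrak p_3)\le3$. In particular no factorial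 ring solves the problem, and one may guess that no domain does. The guess is right for normal domains and wrong in general.

\begin{theorem}\label{thm:example}
Let $\Bbbk$ be any field. Let $S\subset\Bbbk[T,\sigma^{\pm1},\tau_0,\tau_1]$ be the span of the monomials
\[
T^d\sigma^e\tau_0^{\beta_0}\tau_1^{\beta_1}\qquad\text{with}\qquad \beta_0,\beta_1\ge0,\qquad |e|\le\beta_0+\beta_1\le2d,\qquad |e|\le d,
\]
graded by $d$. Let $\rho^\pm\colon S\to\Bbbk[X_0,X_1]$ be the $\Bbbk$-linear maps that send $T^d\sigma^{\pm d}\tau_0^{b}\tau_1^{d-b}$ to $X_0^bX_1^{d-b}$ and all other monomials to $0$. Put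
\[
R=\{h\in S:\rho^+(h)=\rho^-(h)\},\qquad x=T.
\]
Then $R$ is a four-dimensional $\mathbb N$-graded domain, $x\in R_1$, the set $\operatorname{Min}(xR)=\{\mathfrak p_1,\mathfrak p_2,\mathfrak p_3\}$ has three elements, $\operatorname{ht}(\mathfrak p_i+\mathfrak p_j)=2$ for $i\neq j$, and $\mathfrak p_1+\mathfrak p_2+\mathfrak p_3=R_+$, which has height $4$.
\end{theorem}

Call two indices in $\{1,\dots,s\}$ \emph{adjacent} if they differ by $\pm1$ modulo $s$.

\begin{theorem}\label{thm:cycles}
Let $\Bbbk$ be any field, $n\ge3$ and $s\ge3$. There are an $n$-dimensional $\mathbb N$-graded domain $R$ and an element $x\in R_1$ with exactly $s$ minimal primes $\mathfrak p_1,\dots,\mathfrak p_s$ such that $\operatorname{ht}(\mathfrak p_i+\mathfrak p_j)=2$ if $i,j$ are adjacent, $\mathfrak p_i+\mathfrak p_j=R_+$ (of height $n$) if $i\ne j$ are not adjacent, and $\mathfrak p_i+\mathfrak p_j+\mathfrak p_l=R_+$ for distinct $i,j,l$. So $\Delta(x)$ is an $s$-cycle.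
\end{theorem}

Both theorems have standard graded and complete local versions; see Remarks \ref{rem:veronese} and \ref{rem:complete}. The rings constructed are not normal, and in dimension at least four this cannot be avoided.

\begin{theorem}\label{thm:normal}
Let $\Bbbk$ be separably closed, let $R$ be a normal $\mathbb N$-graded domain of dimension $n\ge4$, and let $x\ne0$ be homogeneous of positive degree. Then $H^1(\Delta(x);\mathbb Z)=0$.
\end{theorem}

\begin{corollary}\label{cor:normal}
Let $\Bbbk$ be separably closed, let $R$ be an $\mathbb N$-graded domain with $\dim R\ge4$, and let $x$ be homogeneous of positive degree with exactly three minimal primes $\mathfrak p_1,\mathfrak p_2,\mathfrak p_3$. Suppose that $\operatorname{ht}(\mathfrak p_i+\mathfrak p_j)<\dim R$ for $i\ne j$ and $\operatorname{ht}(\mathfrak p_1+\mathfrak p_2+\mathfrak p_3)=\dim R$. Then $R$ is not normal, and the normalization map $\operatorname{Spec}R^\nu\to\operatorname{Spec}R$ is not injective.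
\end{corollary}

The three lines in $\mathbb P^2$ show that the bound $n\ge4$ in Theorem \ref{thm:normal} is sharp. The corollary also says how to look for an example: start from a ring in which $\Delta(x)$ has no cycle, and create the cycle by identifying points. Section \ref{sec:pentagon} does this by hand on a surface, Section \ref{sec:gluing} proves Theorems \ref{thm:example} and \ref{thm:cycles} together, and Section \ref{sec:normal} proves Theorem \ref{thm:normal} and Corollary \ref{cor:normal}.

\section{Dimension theory and monoid rings}\label{sec:facts}

We use the following standard facts.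
\begin{itemize}
\item[(F1)] If $A$ is a finitely generated domain over a field and $I\subsetneq A$ is an ideal, then $\operatorname{ht}I+\dim A/I=\dim A$.
\item[(F2)] If $A\subseteq B$ is an integral extension, then $\dim A=\dim B$, every prime of $A$ is the contraction of a prime of $B$, and $\dim A/(Q\cap A)=\dim B/Q$ for every prime $Q$ of $B$.
\item[(F3)] If $F$ is a finitely generated submonoid of a lattice, then $\Bbbk[F]$ is a domain whose dimension is $\operatorname{rank}F$, the rank of the group generated by $F$. The lattice points of a rational polyhedral cone form a finitely generated monoid (Gordan's lemma).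
\item[(F4)] A submonoid $F$ of a monoid $M$ is a \emph{face} if $m+m'\in F$ implies $m,m'\in F$. The zero set of an additive function $\lambda\ge0$ on $M$ is a face, and so is an intersection of faces. For a face $F$ of a submonoid $M$ of a lattice, the monomials in $M\setminus F$ span a prime ideal of $\Bbbk[M]$ with quotient $\Bbbk[F]$.
\item[(F5)] If $\Bbbk\subseteq A\subseteq B$, $B$ is a finitely generated $\Bbbk$-algebra and $B$ is a finite $A$-module, then $A$ is a finitely generated $\Bbbk$-algebra (Artin--Tate).
\end{itemize}
These facts are used mostly in one combination. Let $S=\Bbbk[M]$ be finitely generated and integral over a finitely generated subalgebra $R$, and let $Q$ be the prime of a face $F$ of $M$. Then (F1)--(F4) give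
\begin{equation}\label{eq:height}
\operatorname{ht}(Q\cap R)=\operatorname{rank}M-\operatorname{rank}F .
\end{equation}

\section{A pentagon with two vertices glued}\label{sec:pentagon}

The construction is already visible for $n=3$. The statements of this section that are not checked on the spot are the case $n=3$ of the proof in Section \ref{sec:gluing}.

Let $\Pi$ be the pentagon $\{|e|\le u\le2,\ |e|\le1\}$ in the plane with coordinates $(u,e)$. For $0\le u\le1$ the condition is $|e|\le u$ and for $1\le u\le2$ it is $|e|\le1$, so the vertices are
\[
O=(0,0),\quad v_0=(1,-1),\quad v_1=(2,-1),\quad v_2=(2,1),\quad v_3=(1,1);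
\]
see Figure \ref{fig:pentagon}. Let $S$ be the span of the monomials $T^d\sigma^e\tau^u$ with $(u,e)\in d\Pi$, a three-dimensional domain graded by $d$. The edges $\gamma_1,\gamma_2,\gamma_3$ that do not contain $O$ correspond to the forms $d+e$, $2d-u$, $d-e$. Let $Q_1,Q_2,Q_3$ be the primes spanned by the monomials on which the respective form is positive. The monomial $T$ sits at the vertex $O$, and $Q_1,Q_2,Q_3$ are its minimal primes. No power of $T\sigma^{-1}\tau^2$ lies in $Q_1+Q_2$, and no power of $T\sigma\tau^2$ lies in $Q_2+Q_3$, but $Q_1+Q_3=S_+$ because $(d+e)+(d-e)=2d$. So on the surface $\operatorname{Proj}S$ the divisor $T=0$ is a chain of three curves, and $\Delta(T)$ is the path $1$--$2$--$3$.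

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[->,gray] (-0.4,0)--(2.8,0) node[right]{$u$};
\draw[->,gray] (0,-1.3)--(0,1.4) node[above]{$e$};
\draw (1,1)--(0,0)--(1,-1);
\draw[very thick] (1,-1)--node[below]{$\gamma_1$}(2,-1)--node[pos=0.72,right]{$\gamma_2$}(2,1)--node[above]{$\gamma_3$}(1,1);
\fill (0,0) circle (1.3pt) (1,-1) circle (1.3pt) (1,0) circle (1.3pt) (1,1) circle (1.3pt) (2,-1) circle (1.3pt) (2,0) circle (1.3pt) (2,1) circle (1.3pt);
\draw[dashed,<->] (1.07,-0.88) to[bend right=30] (1.07,0.88);
\node[above left] at (0,0) {$O$};
\node[below left] at (1,-1) {$v_0$};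
\node[below right] at (2,-1) {$v_1$};
\node[above right] at (2,1) {$v_2$};
\node[above left] at (1,1) {$v_3$};
\end{tikzpicture}
\caption{The pentagon $\Pi$ with its seven lattice points. The monomial $T$ sits at $O$ and vanishes on the components given by the thick edges $\gamma_1,\gamma_2,\gamma_3$, which form a chain. Gluing the faces over $v_0$ and $v_3$ (dashed arrow) closes the chain into a triangle.}\label{fig:pentagon}
\end{figure}

To close the chain we identify the free end $v_0$ of $\gamma_1$ with the free end $v_3$ of $\gamma_3$; neither lies on $\gamma_2$. Let $g_\pm=T\sigma^{\pm1}\tau$, and let $R\subset S$ consist of the elements in which $g_+^d$ and $g_-^d$ have the same coefficient for every $d$. Put $w=g_++g_-$ and $\mathfrak p_j=Q_j\cap R$. The seven lattice points of $\Pi$ give the basis $T$, $T\tau$, $T\tau^2$, $T\sigma^{-1}\tau^2$, $T\sigma\tau^2$, $w$ of $R_1$, and evaluating the three forms gives bases in degree one: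
\[
\mathfrak p_1:\ T,\ T\tau,\ T\tau^2,\ T\sigma\tau^2;\qquad
\mathfrak p_2:\ T,\ T\tau,\ w;\qquad
\mathfrak p_3:\ T,\ T\tau,\ T\tau^2,\ T\sigma^{-1}\tau^2 .
\]
As before, $\mathfrak p_1+\mathfrak p_2$ misses $T\sigma^{-1}\tau^2$ and $\mathfrak p_2+\mathfrak p_3$ misses $T\sigma\tau^2$. What is new is that $\mathfrak p_1+\mathfrak p_3$ misses $w$: in $S$ we have $w=g_++g_-$ with $g_+\in Q_1$ and $g_-\in Q_3$, but neither summand lies in $R$. This is the third edge of the triangle. Since $w\in\mathfrak p_2$, the three primes together span $R_1$, and the triangle is not filled in.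

How does one raise the dimension? In $R[t]$ with $\deg t=1$ the three primes add up to $R_+R[t]$, of height $3$, so the triangle is filled in. The product of $\operatorname{Proj}S$ with $\mathbb P^1$ corresponds to the monomials $T^d\sigma^e\tau^ut_0^{\beta_0}t_1^{\beta_1}$ with $\beta_0+\beta_1=d$; here $T$ is not available, and $Tt_0$ has a fourth minimal prime, given by the face $\beta_0=0$. The remedy is to tie the new exponents to $u$ instead of $d$, that is, to replace $\tau^u$ by all monomials of degree $u$ in $\tau_0,\tau_1$. Since $u$ vanishes at $O$, the monomial $T$ survives and acquires no new minimal prime. Since $u>0$ at the other vertices, each $v_j$ becomes a curve and each $\gamma_j$ a surface, and disjoint edges give disjoint surfaces. This is the ring $S$ of Theorem \ref{thm:example}.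

\section{The gluing construction}\label{sec:gluing}

\subsection{The rings attached to a polygon}
Fix integers $n\ge3$, $s\ge3$, $c\ge1$ and a convex polygon $\Pi$ in the $(u,e)$-plane whose vertices, in cyclic order, are lattice points
\[
O=(0,0),\quad v_0=(1,-c),\quad v_1,\ \dots,\ v_{s-1},\quad v_s=(1,c).
\]
Its edges are $\gamma_0=[O,v_0]$, $\gamma_j=[v_{j-1},v_j]$ for $1\le j\le s$, and $\gamma_{s+1}=[v_s,O]$; only consecutive edges in this cyclic order meet. The polygon lies in the cone $\{cu\ge|e|\}$ spanned by its two edges at $O$, so $u>0$ on $\Pi\setminus\{O\}$. The cone over $\{1\}\times\Pi$ in $(d,u,e)$-space is cut out by inequalities $\lambda_0,\dots,\lambda_{s+1}\ge0$, where $\lambda_j$ is an integral linear form that vanishes on the cone exactly over $\gamma_j$.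

For $\beta\in\mathbb N^{n-2}$ write $\tau^\beta=\tau_0^{\beta_0}\cdots\tau_{n-3}^{\beta_{n-3}}$ and $|\beta|=\sum_k\beta_k$. Let
\[
M=\{(d,e,\beta)\in\mathbb Z^2\times\mathbb N^{n-2}:\ \lambda_j(d,|\beta|,e)\ge0\ \text{ for }0\le j\le s+1\},
\]
identify $(d,e,\beta)$ with the monomial $T^d\sigma^e\tau^\beta$, and let $S=\Bbbk[M]$, graded by $d$. By (F3), $S$ is a finitely generated domain, and $S_0=\Bbbk$ because the cone over $\Pi$ meets $d=0$ only in the origin. A monomial $m$ of degree $d>0$ has a \emph{position} $(|\beta|,e)/d\in\Pi$, and $\lambda_j(m)=0$ if and only if the position of $m$ lies on $\gamma_j$. The position of $T$ is $O$.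

Let $F_j=\{\lambda_j=0\}\subset M$, and for $0\le j\le s$ let $E_j=F_j\cap F_{j+1}$, which consists of $1$ and the monomials with position $v_j$. Let $Q_j$ and $P_j$ be the primes of the faces $F_j$ and $E_j$, so that $Q_j+Q_{j+1}\subseteq P_j$. We claim that
\begin{equation}\label{eq:ranks}
\operatorname{rank}E_j=n-2,\qquad \operatorname{rank}F_j=n-1\quad(1\le j\le s),\qquad \operatorname{rank}M=n .
\end{equation}
Write $v_j=(u_j,e_j)$, so $u_j\ge1$. The face $E_j$ satisfies the two independent equations $|\beta|=du_j$, $e=de_j$ in $\mathbb Z^n$ and contains the $n-2$ independent monomials $T\sigma^{e_j}\tau_0^{u_j-1}\tau_k$. The face $F_j$ satisfies one equation, and it contains $E_j$ and the monomial $T\sigma^{e_{j-1}}\tau_0^{u_{j-1}}$, which violates the equations of $E_j$. Finally $M$ contains $F_1$ and $T$, and $\lambda_1(T)>0$.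

The faces to be glued are $E_0$ and $E_s$. Because $v_0$ and $v_s$ both have first coordinate $1$, their nontrivial monomials are
\[
g^-_\beta=T^{|\beta|}\sigma^{-c|\beta|}\tau^\beta\in E_0,\qquad g^+_\beta=T^{|\beta|}\sigma^{c|\beta|}\tau^\beta\in E_s\qquad(\beta\ne0),
\]
and both faces are isomorphic to $\mathbb N^{n-2}$ through $\beta$, compatibly with degrees. By (F4) we obtain graded ring homomorphisms $\rho^-,\rho^+\colon S\to\Bbbk[X_0,\dots,X_{n-3}]$ with kernels $P_0,P_s$ and $\rho^\pm(g^\pm_\beta)=X^\beta$. Put
\[
R=\{h\in S:\rho^+(h)=\rho^-(h)\},\qquad J=P_0\cap P_s,\qquad w_\beta=g^-_\beta+g^+_\beta .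
\]

\begin{proposition}\label{prop:gluing}
The ring $R$ and the element $x=T$ have all the properties listed in Theorem \ref{thm:cycles}, with $\mathfrak p_j=Q_j\cap R$ for $1\le j\le s$.
\end{proposition}

\begin{proof}
\emph{The ring $R$.} As the equalizer of two graded ring homomorphisms, $R$ is a graded subring of $S$, hence a domain with $R_0=\Bbbk$. The ideal $J$ is spanned by the monomials outside $E_0\cup E_s$, that is, by the monomials of positive degree whose position is neither $v_0$ nor $v_s$. Every $h\in S$ is uniquely a sum $h_0+h_J+\sum a_\beta g^-_\beta+\sum b_\beta g^+_\beta$ with $h_0\in\Bbbk$ and $h_J\in J$; then $\rho^-(h)=h_0+\sum a_\beta X^\beta$ and $\rho^+(h)=h_0+\sum b_\beta X^\beta$. Hence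
\begin{equation}\label{eq:decomp}
R=\Bbbk\oplus J\oplus\operatorname{span}\{w_\beta:\beta\ne0\},
\end{equation}
and $T\in J\subset R$. To control primes and heights we need $S$ to be integral over $R$. The only monomials of $S$ not in $R$ are the $g^\pm_\beta$, and these are the two roots of $Y^2-w_\beta Y+g^-_\beta g^+_\beta$. The constant term $T^{2|\beta|}\tau^{2\beta}$ has position $(1,0)\ne v_0,v_s$, so it lies in $J$. Thus $S$ is integral over $R$; being a finitely generated algebra, it is a finite $R$-module. By (F5), $R$ is finitely generated, and $\dim R=n$ by (F2), (F3) and \eqref{eq:ranks}. The maximal ideal $R_+$ has height $n$ by (F1).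

\emph{The minimal primes of $x$.} Since $O\notin\gamma_j$ for $1\le j\le s$, we have $x\in\mathfrak p_j$, and $\operatorname{ht}\mathfrak p_j=1$ by \eqref{eq:height} and \eqref{eq:ranks}. As $x\ne0$, each $\mathfrak p_j$ is minimal over $xR$. For the converse, let $m$ be a monomial with $\lambda_1(m),\dots,\lambda_s(m)\ge1$ and let $N\ge\max_j\lambda_j(T)$. Then $\lambda_1,\dots,\lambda_s$ are nonnegative at $m^N/T$. The remaining forms that define $M$, namely $\lambda_0$, $\lambda_{s+1}$ and the $\beta_k$, vanish at $T$, so they are nonnegative at $m^N/T$ as well. Hence $m^N\in TS$. Such monomials span $Q_1\cap\dots\cap Q_s$, so every prime of $S$ that contains $T$ contains this intersection and therefore some $Q_j$. Now let $\mathfrak p\in\operatorname{Min}(xR)$ and let $Q$ be a prime of $S$ with $Q\cap R=\mathfrak p$. Then $Q\supseteq Q_j$ for some $j$, so $\mathfrak p\supseteq\mathfrak p_j$, and $\mathfrak p=\mathfrak p_j$ by minimality.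

The primes are distinct. For $1\le l\le s$ let $m_l$ be the product of a monomial of degree one in $E_{l-1}$ and one in $E_l$. Its position is the midpoint of $\gamma_l$, which is not a vertex and lies on no other edge. So $m_l\in J\subset R$, and $m_l\in\mathfrak p_j\setminus\mathfrak p_l$ for all $j\ne l$.

\emph{Adjacent pairs.} Let $j\ne l$. A prime containing $\mathfrak p_j+\mathfrak p_l$ cannot equal $\mathfrak p_j$, since otherwise $\mathfrak p_l\subseteq\mathfrak p_j$ would force two primes of height one to be equal. So it strictly contains $\mathfrak p_j\neq0$, and $\operatorname{ht}(\mathfrak p_j+\mathfrak p_l)\ge2$. Each prime $P_j\cap R$ has height $n-(n-2)=2$ by \eqref{eq:height}. For $1\le j<s$ we have $\mathfrak p_j+\mathfrak p_{j+1}\subseteq P_j\cap R$. For the pair $\{1,s\}$ we use the gluing: $\rho^-$ and $\rho^+$ agree on $R$, so $P_0\cap R=P_s\cap R$, and this prime contains both $\mathfrak p_1\subseteq P_0$ and $\mathfrak p_s\subseteq P_s$.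

\emph{The other sums.} By \eqref{eq:decomp}, a sum of the $\mathfrak p_j$ equals $R_+$ as soon as it contains $J$ and all $w_\beta$. We make two observations.
\begin{itemize}
\item[(a)] If $1\le j,l\le s$ and $|j-l|\ge2$, then $J\subseteq\mathfrak p_j+\mathfrak p_l$. Indeed $\gamma_j\cap\gamma_l=\emptyset$, so the position of a monomial $m\in J$ misses one of the two edges, and $m\in\mathfrak p_j$ or $m\in\mathfrak p_l$.
\item[(b)] If $1<j<s$, then $w_\beta\in\mathfrak p_j$ for all $\beta$. Indeed $v_0,v_s\notin\gamma_j$, so $g^\pm_\beta\in Q_j$.
\end{itemize}
If $j\neq l$ are not adjacent, then $|j-l|\ge2$ and $\{j,l\}\ne\{1,s\}$, so one of the two indices lies strictly between $1$ and $s$, and $\mathfrak p_j+\mathfrak p_l=R_+$ by (a) and (b). If $s\ge4$, any three indices contain a nonadjacent pair, because a cycle of length at least four contains no triangle. If $s=3$, then $J\subseteq\mathfrak p_1+\mathfrak p_3$ by (a) and $w_\beta\in\mathfrak p_2$ by (b). Since $2<n$, the faces of $\Delta(x)$ are the vertices and the adjacent pairs.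
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:example}]
Take the pentagon of Section \ref{sec:pentagon}, with $n=4$, $s=3$, $c=1$. Its forms are $u+e$, $d+e$, $2d-u$, $d-e$, $u-e$, so $S$, $\rho^\pm$ and $R$ are those of the theorem. For $s=3$ any two indices are adjacent, and Proposition \ref{prop:gluing} gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:cycles}]
We need a polygon for each $s$, and we place its vertices on a parabola. Let $e_j=2j-s$ and $v_j=(s^2+1-e_j^2,\,e_j)$ for $0\le j\le s$, so $v_0=(1,-s)$ and $v_s=(1,s)$, and let $\Pi$ be the convex hull of $O,v_0,\dots,v_s$. The linear form $u+2e_je$ takes the value $s^2+1+e_j^2-(e_l-e_j)^2$ at $v_l$ and the value $0$ at $O$, so among the given points it is largest exactly at $v_j$, and $v_j$ is a vertex. The point $O$ is a vertex because $u\ge1$ at all $v_j$. The vertices $v_0$ and $v_s$ are the unique lowest and highest points of $\Pi$, so the boundary consists of two chains from $v_0$ to $v_s$ along which $e$ increases, one on each side of the segment $[v_0,v_s]\subset\{u=1\}$. Only $O$ has $u<1$, and $v_1,\dots,v_{s-1}$ have $u>1$. Hence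 the cyclic order is $O,v_0,\dots,v_s$, and Proposition \ref{prop:gluing} applies with $c=s$.
\end{proof}

\subsection{Complements}

\begin{remark}\label{rem:nonnormal}
The ring $R$ of Proposition \ref{prop:gluing} is not normal. Every $g\in S$ is integral over $R$ and equals $(gT)/T$ with $gT\in J\subset R$, so $R\subsetneq S\subseteq R^\nu$. Primes of $R^\nu$ lying over $P_0\ne P_s$ are distinct and have the same contraction to $R$, in agreement with Corollary \ref{cor:normal}.
\end{remark}

\begin{remark}[Standard graded version]\label{rem:veronese}
For a finitely generated graded algebra there is an $m\ge1$ such that the Veronese subring $R^{(m)}=\bigoplus_dR_{md}$ is generated by $R_m$. Replace $R$ by $R^{(m)}$, graded by $d$, and $x$ by $x^m$, and put $I^{(m)}=I\cap R^{(m)}$ for a homogeneous ideal $I$. The extension $R^{(m)}/I^{(m)}\subseteq R/I$ is integral, because the $m$-th power of a homogeneous element lies in $R^{(m)}$. So $\operatorname{ht}I^{(m)}=\operatorname{ht}I$ by (F1) and (F2), and $(I+I')^{(m)}=I^{(m)}+I'^{(m)}$ degree by degree. The primes $\mathfrak p_j^{(m)}$ have height one and contain $x^m$; a prime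 of $R$ lying over a minimal prime of $x^m$ contains some $\mathfrak p_j$; and a homogeneous $h\in\mathfrak p_j\setminus\mathfrak p_l$ gives $h^m\in\mathfrak p_j^{(m)}\setminus\mathfrak p_l^{(m)}$. Hence the conclusions of Theorems \ref{thm:example} and \ref{thm:cycles} hold for a standard graded domain.
\end{remark}

\begin{remark}[Complete local version]\label{rem:complete}
If $R$ is generated in degrees at most $\epsilon$, then $R_{\ge\epsilon N}\subseteq R_+^N\subseteq R_{\ge N}$, so the $R_+$-adic completion of $R$ is $\hat R=\prod_dR_d$. For a proper homogeneous ideal $I$ we have $\hat R/I\hat R=\prod_d(R/I)_d$, of dimension $\dim R/I$; if $I$ is prime, this ring is a domain, as one sees from the terms of lowest degree in a product. So $\hat R$ is a domain and the $\mathfrak p_j\hat R$ are pairwise incomparable primes, since $\mathfrak p_j\hat R\cap R=\mathfrak p_j$. They are the minimal primes of $x\hat R$, because $(\mathfrak p_1\cdots\mathfrak p_s)^N\subseteq xR$ for some $N$. A complete local domain is catenary, so the formula in (F1) holds in $\hat R$ and $\operatorname{ht}I\hat R=\operatorname{ht}I$. Thus Theorems \ref{thm:example}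 and \ref{thm:cycles} also give complete local domains with residue field $\Bbbk$.
\end{remark}

\section{Normal rings}\label{sec:normal}

We prove Theorem \ref{thm:normal} by contradiction. A nonzero class in $H^1(\Delta(x);\mathbb Z)$ allows us to unwrap $D$: for large primes $\ell$ it gives a connected $\ell$-fold cyclic cover of $D$ in which each sheet meets only the neighboring sheets. We extend this cover to $X$ minus finitely many points, cut down to a surface, and find there a configuration of curves that violates the Hodge index theorem.

\subsection{Reduction to a geometric statement}\label{sub:reduction}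
Choose $m_0$ such that $R^{(m_0)}$ is generated by $R_{m_0}$, and let $m=m_0\deg x$. Then $X=\operatorname{Proj}R=\operatorname{Proj}R^{(m)}$ carries the ample line bundle $L=\mathcal O_X(m)$, and $\theta=x^{m_0}$ is a nonzero section of $L$ with zero set $D$. The variety $X$ is normal: it is covered by spectra of rings $(R_h)_0$ with $h$ homogeneous, and a fraction of degree zero that is integral over $(R_h)_0$ lies in the normal ring $R_h$. The complex $\Delta=\Delta(x)$ is the \emph{nerve} of $D_1,\dots,D_s$: its faces are the nonempty $\alpha$ with $\bigcap_{i\in\alpha}D_i\ne\emptyset$. From now on only $X$, $L$, $\theta$ matter.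

We first make $\Bbbk$ algebraically closed; there is something to do only in characteristic $p>0$. Since $\Bbbk$ is separably closed, $\bar\Bbbk/\Bbbk$ is purely inseparable, so $X_{\bar\Bbbk}\to X$ is a homeomorphism. This is the only use of the hypothesis on $\Bbbk$. The scheme $X_{\bar\Bbbk}$ may fail to be reduced or normal, so let $X_1$ be the normalization of the projective variety $(X_{\bar\Bbbk})_{\rm red}$. Its function field $F'$ is generated by $\bar\Bbbk$ and the function field $F$ of $X$, hence is purely inseparable over $F$. Over an affine open set $\operatorname{Spec}A\subseteq X$ we have $X_1=\operatorname{Spec}B$, where $B$ is the integral closure of $A$ in $F'$. For $y\in B$ some power $y^{p^a}$ lies in $F$ and is integral over the normal ring $A$, so $y^{p^a}\in A$. Therefore a prime of $B$ is determined by its contraction to $A$, and the integral map $X_1\to X$ is a closed continuous bijection, that is, a homeomorphism. The pullback of $L$ to $X_1$ is ample because $X_1\to X_{\bar\Bbbk}$ is finite, and the nerve is unchanged. Finally, base change from an algebraically closed field to an uncountable algebraically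 closed extension preserves normality, integrality, the irreducibility of the $D_i$, and the emptiness or nonemptiness of their intersections. So we may work in the following setting.

\begin{quote}
$\Bbbk$ is algebraically closed and uncountable; $X$ is a normal projective variety of dimension $N=n-1\ge3$; $\theta\ne0$ is a section of an ample line bundle $L$; $D$ is its zero set, with the reduced structure; $\Delta$ is the nerve of the components $D_1,\dots,D_s$ of $D$.
\end{quote}
The complement $U=X\setminus D$ is affine. The support of an effective ample divisor on a normal projective variety of dimension at least two is connected \cite[III.7.9]{Hartshorne}, so $D$ is connected, and hence so is $\Delta$.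

\subsection{Cyclic covers of the divisor}\label{sub:covers}
Let $\ell$ be a prime and $\Lambda=\mathbb Z/\ell$. A \emph{$\Lambda$-torsor} over a variety $Y$ is a finite \'etale map $Y'\to Y$ with an action of $\Lambda$ over $Y$ that is simply transitive on geometric fibers. Isomorphism classes of torsors correspond to elements of the \'etale cohomology group $H^1(Y,\Lambda)$, compatibly with pullback. A finite \'etale map is open and closed, so if $Y$ is connected, every connected component of $Y'$ maps onto $Y$.

Suppose that $H^1(\Delta;\mathbb Z)\ne0$. Then there are integers $f_{ij}$, defined when $\{i,j\}\in\Delta$, with $f_{ii}=0$, $f_{ji}=-f_{ij}$ and $f_{ij}+f_{jk}=f_{ik}$ whenever $\{i,j,k\}\in\Delta$, which are not of the form $h_j-h_i$. The \emph{value} of an edge path is the sum of the $f_{ij}$ along it. The values of the closed paths based at the vertex $1$ form a subgroup $g\mathbb Z$ of $\mathbb Z$. If $g$ were $0$, the value $h_i$ of a path from $1$ to $i$ would not depend on the path, and $f_{ij}=h_j-h_i$. So $g\ne0$. Let $\Phi=\max|f_{ij}|\ge1$, and call a prime $\ell$ \emph{admissible} if $\ell\ne\operatorname{char}\Bbbk$,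 $\ell\nmid g$ and $\ell>2\Phi$. All but finitely many primes are admissible.

Fix an admissible $\ell$. We want to glue $\ell$ copies of each $D_i$ with shifts $f_{ij}$. For $y\in D$ let $\alpha(y)=\{i:y\in D_i\}$, a face of $\Delta$, and let $D'$ be the set of pairs $(y,(r_i)_{i\in\alpha(y)})$ with $r_i\in\Lambda$ and $r_j=r_i+f_{ij}$ for all $i,j\in\alpha(y)$. The group $\Lambda$ acts by adding a constant to all $r_i$. For a face $\alpha$ let $B_\alpha=D\setminus\bigcup_{i\notin\alpha}D_i$ and fix $i_0\in\alpha$. These open sets cover $D$, as $y\in B_{\alpha(y)}$, and $\alpha(y)\subseteq\alpha$ for $y\in B_\alpha$. The map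
\[
B_\alpha\times\Lambda\to D'|_{B_\alpha},\qquad (y,r)\mapsto\bigl(y,(r+f_{i_0i})_{i\in\alpha(y)}\bigr)
\]
is well defined by the cocycle condition on $\alpha$, and bijective because a tuple $(r_i)$ is determined by any one entry. Over $B_\alpha\cap B_{\alpha'}$ two such charts differ by the shift $f_{i_0i}-f_{i_0'i}$ for any $i\in\alpha(y)$. This shift is constant on each of the finitely many closed sets $D_i\cap B_\alpha\cap B_{\alpha'}$, so its level sets are closed, finite in number, and hence open. The charts therefore glue to a $\Lambda$-torsor $D'\to D$. Over $D_i$ the function $r_i$ is locally constant and trivializes the torsor: $D'|_{D_i}=\bigsqcup_{r\in\Lambda}D_i^{(r)}$ with $D_i^{(r)}=\{r_i=r\}\cong D_i$. The element $1\in\Lambda$ maps $D_i^{(r)}$ to $D_i^{(r+1)}$, and by construction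
\begin{equation}\label{eq:meet}
D_i^{(r)}\cap D_j^{(r')}\ne\emptyset\iff\{i,j\}\in\Delta\ \text{ and }\ r'=r+f_{ij}\ \text{ in }\Lambda .
\end{equation}
The cover $D'$ is connected. It is the union of the irreducible sets $D_i^{(r)}$; by \eqref{eq:meet} a closed path of value $g$ joins $D_1^{(r)}$ to $D_1^{(r+g)}$, the class of $g$ generates $\Lambda$, and a path from $i$ to $1$ joins $D_i^{(r)}$ to some $D_1^{(r')}$.

We use the Hodge index theorem in the following form.

\begin{lemma}\label{lem:hodge}
Let $A,B$ be real linear combinations of curves on an irreducible smooth projective surface over an algebraically closed field. If $A^2>0$ and $A\cdot B=0$, then $B^2\le0$.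
\end{lemma}

\begin{proof}
Let $H$ be an ample divisor and let $E$ be the real vector space of formal linear combinations of the components of $A$, $B$ and $H$. By \cite[V.1.9]{Hartshorne}, every divisor $C$ with $C\cdot H=0$ has $C^2\le0$. The hyperplane $H^\perp\subset E$ is defined over $\mathbb Q$, so its rational points are dense and the form is negative semidefinite on $H^\perp$. If $B^2>0$, the form would be positive definite on the plane spanned by $A$ and $B$, which meets $H^\perp$ in a nonzero vector.
\end{proof}

\begin{example}\label{ex:triangle}
Let $D=D_1\cup D_2\cup D_3\subset\mathbb P^2$ be the three coordinate lines, and let $f_{12}=f_{23}=0$, $f_{31}=1$, so that $g=\Phi=1$. Then $D'$ is a cycle of $3\ell$ lines. Suppose that $\ell\ge5$ and that $D'\to D$ is the restriction of a torsor $\pi\colon Y'\to\mathbb P^2$. Every component of $Y'$ meets the connected set $D'$, so $Y'$ is an irreducible smooth projective surface. We have $(D_i^{(r)})^2=D_i^{(r)}\cdot\pi^*D_i=1$, because the other sheets over $D_i$ are disjoint from $D_i^{(r)}$. The chain $G_r=D_1^{(r)}+D_2^{(r)}+D_3^{(r)}$ has two nodes, so $G_r^2=3+2\cdot2=7$,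 and by \eqref{eq:meet} it meets only $G_{r-1}$ and $G_{r+1}$. Thus $G_0^2=G_2^2=7$ and $G_0\cdot G_2=0$, which contradicts Lemma \ref{lem:hodge}. So the argument with the Hodge index theorem works on a surface, and what fails for $N=2$ is the extension of the cover.
\end{example}

\subsection{Extending covers from the divisor}\label{sub:extend}
A torsor on $D$ extends to $X$ if $H^2_c(U,\Lambda)=0$. When $U$ is smooth, this group is dual to $H^{2N-2}(U,\Lambda(N))$, which vanishes because $U$ is affine of dimension $N<2N-2$. When $U$ is singular, $\Lambda(N)[2N]$ must be replaced by the dualizing complex, whose other cohomology sheaves could obstruct the vanishing. Normality bounds their supports, and the only sheaf that remains dangerous is supported at finitely many points, which we remove.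

We recall the tools. Let $\ell\ne\operatorname{char}\Bbbk$. For a separated $\Bbbk$-scheme $Y$ of finite type with structure map $\phi$, let $\omega_Y=\phi^!\Lambda$ and $\mathbb D=R\mathcal{H}om(-,\omega_Y)$. All complexes below are bounded with constructible cohomology sheaves, and the functors used preserve this property.
\begin{itemize}
\item[(E1)] Biduality \cite[Th.~finitude, 4.3]{SGA4half}: $\mathbb D\mathbb DK=K$. In particular $\mathbb D\omega_Y=\mathbb D\mathbb D\Lambda=\Lambda$.
\item[(E2)] Poincar\'e--Verdier duality \cite[XVIII]{SGA4}: $H^{-q}(Y,\mathbb DK)$ is the dual of $H^q_c(Y,K)$; for an immersion $i$ one has $\mathbb Di^*=i^!\mathbb D$ and $\mathbb Di_!=Ri_*\mathbb D$; and $\omega_Y=\Lambda(e)[2e]$ if $Y$ is smooth of pure dimension $e$, where $\Lambda(e)$ is locally constant of rank one.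
\item[(E3)] Artin's vanishing theorem \cite[XIV, 3.2]{SGA4}: if $Y$ is affine, then $H^p(Y,\mathcal F)=0$ for every sheaf $\mathcal F$ of $\Lambda$-modules and all $p>\dim Y$.
\end{itemize}

\begin{lemma}\label{lem:supports}
Suppose that $\mathcal H^{-q}(\omega_U)\ne0$ and let $e$ be the dimension of its support. Then either $e=N$ and $q=2N$, or $e<N$ and $q\ge2e+2$.
\end{lemma}

\begin{proof}
Let $C$ be an $e$-dimensional irreducible component of the closure of the support, and let $\bar\eta$ be a geometric generic point of $C$. The support is constructible, so the stalk of $\mathcal H^{-q}(\omega_U)$ at $\bar\eta$ is nonzero. If $e=N$, then $\bar\eta$ lies in the smooth locus of $U$, where $\omega_U=\Lambda(N)[2N]$, and $q=2N$.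

Let $e<N$. Let $i\colon C^\circ\to U$ be the inclusion of a smooth dense open subset of $C$ on which the sheaves $R^ti^!\Lambda$ are locally constant. By (E1) and (E2), $\mathbb D(i^!\Lambda)=\mathbb D(i^!\mathbb D\omega_U)=\mathbb D\mathbb D(i^*\omega_U)=i^*\omega_U$. Since $\omega_{C^\circ}=\Lambda(e)[2e]$ and $\mathcal{H}om(-,\Lambda(e))$ has no higher derived functors on locally constant sheaves of finite-dimensional $\Lambda$-vector spaces,
\[
i^*\mathcal H^{-q}(\omega_U)=\mathcal{H}om\bigl(R^{q-2e}i^!\Lambda,\Lambda(e)\bigr).
\]
So it suffices to show that $(R^ti^!\Lambda)_{\bar\eta}=0$ for $t\le1$; for $t<0$ the sheaf is zero. Let $A$ be the strict henselization of $U$ at $\bar\eta$ and let $\operatorname{Spec}^\circ A$ be its spectrum with the closed point removed; the closed point is the preimage of $C$. Let $\kappa$ be the inclusion of $U\setminus C$ in the open set $U\setminus(C\setminus C^\circ)$, in which $C^\circ$ is closed. Taking stalks at $\bar\eta$ in the triangle $i_*i^!\Lambda\to\Lambda\to R\kappa_*\Lambda$ gives the exact sequence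
\[
0\to(R^0i^!\Lambda)_{\bar\eta}\to\Lambda\to H^0(\operatorname{Spec}^\circ A,\Lambda)\to(R^1i^!\Lambda)_{\bar\eta}\to0 .
\]
Here normality enters: the strict henselization of a normal Noetherian local domain is a normal domain of the same dimension $N-e\ge1$. So $\operatorname{Spec}^\circ A$ is a nonempty open subset of an irreducible space, hence connected, and the middle map is an isomorphism.
\end{proof}

\begin{lemma}\label{lem:extend}
Let $\ell\ne\operatorname{char}\Bbbk$ be a prime. There is a finite set $Z\subset U$ of closed points such that $H^1(X\setminus Z,\Lambda)\to H^1(D,\Lambda)$ is surjective.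
\end{lemma}

\begin{proof}
By Lemma \ref{lem:supports} with $q=2$, the support $Z$ of $\mathcal H^{-2}(\omega_U)$ is a finite set of closed points. Put $V=U\setminus Z$ and $W=X\setminus Z$, with open immersions
\[
b\colon V\to U,\qquad j\colon V\to W,\qquad \iota\colon U\to X,\qquad a\colon W\to X .
\]
Then $V=U\cap W=W\setminus D$, $X=U\cup W$ and $\omega_V=b^*\omega_U$. The sequence $0\to j_!\Lambda\to\Lambda\to\Lambda_D\to0$ on $W$ gives an exact sequence $H^1(W,\Lambda)\to H^1(D,\Lambda)\to H^2(W,j_!\Lambda)$, so we must show that the last group vanishes.

Since $W$ is not proper, this group is not cohomology with compact support of $V$, and we first rewrite it so that duality applies. We have $a^*\iota_!Rb_*\Lambda=j_!b^*Rb_*\Lambda=j_!\Lambda$, so adjunction gives a map $\iota_!Rb_*\Lambda\to Ra_*j_!\Lambda$. Over $W$ it is the identity of $j_!\Lambda$. Over $U$ it is the adjunction map $Rb_*\Lambda\to Rb_*b^*Rb_*\Lambda$, an isomorphism. As $X=U\cup W$, the map is an isomorphism, and since $X$ is proper,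
\[
H^2(W,j_!\Lambda)=H^2(X,\iota_!Rb_*\Lambda)=H^2_c(U,Rb_*\Lambda).
\]
By (E1) and (E2), $\mathbb D(b_!\omega_V)=Rb_*\mathbb D\omega_V=Rb_*\Lambda$, so $\mathbb DRb_*\Lambda=b_!\omega_V$, and the dual of the group above is $H^{-2}(U,b_!\omega_V)$.

The functor $b_!$ is exact, so the hypercohomology spectral sequence reduces the vanishing of $H^{-2}(U,b_!\omega_V)$ to
\[
H^{q-2}\bigl(U,\,b_!\mathcal H^{-q}(\omega_V)\bigr)=0\qquad\text{for all }q .
\]
For $q\le1$ the degree is negative. For $q=2$ the sheaf is zero by the choice of $Z$. Let $q\ge3$, assume $\mathcal H^{-q}(\omega_U)\ne0$, and let $e$ be as in Lemma \ref{lem:supports}. The sheaf $b_!\mathcal H^{-q}(\omega_V)$ is supported on a closed subset of $U$ of dimension $e$, which is affine, so by (E3) it suffices to show that $q-2>e$. If $e=N$, then $q-2=2N-2>N$; this is the first use of $N\ge3$. If $1\le e<N$, then $q-2\ge2e>e$. If $e=0$, then $q-2\ge1>e$.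
\end{proof}

For each admissible $\ell$, Lemma \ref{lem:extend} gives a finite set $Z_\ell\subset U$ and a $\mathbb Z/\ell$-torsor $W'_\ell\to W_\ell=X\setminus Z_\ell$ whose restriction to $D$ is the torsor $D'=D'_\ell$ of Section \ref{sub:covers}. Every connected component of $W'_\ell$ maps onto $W_\ell$ and therefore meets the connected set $D'$, so $W'_\ell$ is connected. It is \'etale over a normal variety, hence normal, and a connected normal Noetherian scheme is irreducible.

\subsection{A surface that does not depend on the prime}\label{sub:surface}
The final estimate lets $\ell$ grow while certain intersection numbers stay fixed. So we need one surface $Y\subset X$ that serves for all admissible $\ell$, although $Z_\ell$ and $W'_\ell$ depend on $\ell$. This is why $\Bbbk$ was made uncountable: countably many dense open subsets of a projective space over $\Bbbk$ have a common $\Bbbk$-point. (Use induction on the dimension; all but countably many hyperplanes of a pencil are contained in none of the complements.)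

We use Bertini's theorem \cite[Thm.~6.3]{Jouanolou} in this form: if $Y'$ is irreducible of finite type over $\Bbbk$ and $\psi\colon Y'\to\mathbb P^m$ is a morphism whose image has dimension at least two, then $\psi^{-1}(H)$ is irreducible for all hyperplanes $H$ in a dense open set. Embed $X$ in $\mathbb P^m$ and put $X_0=X$. We construct closed subsets $X_{k+1}=X_k\cap H_{k+1}$ for $0\le k\le N-3$ such that $X_k$ is irreducible of dimension $N-k$, is not contained in $D$, and has irreducible preimage in $W'_\ell$ for every admissible $\ell$, and such that $X_k\cap Z_\ell=\emptyset$ for $k\ge1$. Given $X_k$, each of the following conditions holds for $H$ in a dense open set: $X_k\cap H$ is irreducible; the preimage of $X_k\cap H$ in $W'_\ell$ is irreducible; $H\cap Z_\ell=\emptyset$; $H$ contains neither $X_k$ nor a component of $X_k\cap D$. Choose $H=H_{k+1}$ satisfying all these countably many conditions. Then $\dim X_{k+1}=N-k-1$, and $X_{k+1}\not\subseteq D$, since otherwise it would be a component of $X_k\cap D$ contained in $H$. At least one hyperplane is needed to avoid the sets $Z_\ell$; this is the second use of $N\ge3$.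

Let $Y=X_{N-2}$ with the reduced structure, a projective surface contained in every $W_\ell$. By resolution of surface singularities \cite{Lipman} there is a projective birational morphism $\tilde Y\to Y$ from a smooth projective surface; it is an isomorphism over a dense open set $Y^\circ\subseteq Y$. Since $Y\not\subseteq D$, the pullback of $\theta$ to $\tilde Y$ is nonzero and defines an effective divisor $G=\sum_\Gamma m_\Gamma\Gamma$ with $m_\Gamma>0$. Put
\[
\delta=G^2=(L|_Y)^2>0,\qquad \kappa_0=\sum_{\Gamma\ne\Gamma'}m_\Gamma m_{\Gamma'}\,\Gamma\cdot\Gamma'\ \ge0,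
\]
where the sum is over ordered pairs. Each irreducible curve $\Gamma$ maps into some $D_i$; fix one such index $i(\Gamma)$. None of these data depends on $\ell$.

Now fix an admissible $\ell$ and let $\pi\colon\tilde Y'=\tilde Y\times_{W_\ell}W'_\ell\to\tilde Y$, a $\mathbb Z/\ell$-torsor. Then $\tilde Y'$ is a smooth projective surface, and it is irreducible: every connected component maps onto $\tilde Y$ and so meets the preimage of $Y^\circ$, which is an open subset of the irreducible preimage of $Y$ in $W'_\ell$ and hence is connected.

\subsection{The intersection form on the cover}\label{sub:hodge}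
Since $\Gamma\to W_\ell$ factors through $D_i$ with $i=i(\Gamma)$, we have $\pi^{-1}(\Gamma)=\bigsqcup_r\Gamma^{(r)}$ with $\Gamma^{(r)}=\Gamma\times_{D_i}D_i^{(r)}\cong\Gamma$, and $\pi^*\Gamma=\sum_r\Gamma^{(r)}$ because $\pi$ is \'etale. For a divisor $B$ on $\tilde Y$,
\begin{equation}\label{eq:projection}
\Gamma^{(r)}\cdot\pi^*B=\Gamma\cdot B,
\end{equation}
since both sides are the degree of $\mathcal O(B)|_\Gamma$. Put $G_r=\sum_\Gamma m_\Gamma\Gamma^{(r)}$ and $G'=\pi^*G=\sum_rG_r$. The group $\mathbb Z/\ell$ permutes the $G_r$ cyclically, so $\mu_t=G_r\cdot G_{r+t}$ depends only on $t\in\mathbb Z/\ell$. These numbers have three properties.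
\begin{itemize}
\item[(i)] $\mu_t=0$ unless $t$ has a representative with $|t|\le\Phi$. Indeed, if $\Gamma^{(r)}$ meets $\Gamma'^{(r+t)}$, then their images in $D'$ meet, and \eqref{eq:meet} gives $t=f_{i(\Gamma)i(\Gamma')}$ in $\mathbb Z/\ell$.
\item[(ii)] $\mu_t\ge0$ for $t\ne0$, and $\sum_{t\ne0}\mu_t\le\kappa_0$. Indeed, expand $\mu_t=\sum m_\Gamma m_{\Gamma'}\Gamma^{(r)}\cdot\Gamma'^{(r+t)}$. For $t\neq0$ the terms with $\Gamma=\Gamma'$ vanish, since the two curves are disjoint. For $\Gamma\ne\Gamma'$ and every $t$ the term is nonnegative, since the curves are distinct and irreducible, and $\sum_t\Gamma^{(r)}\cdot\Gamma'^{(r+t)}=\Gamma\cdot\Gamma'$ by \eqref{eq:projection}.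
\item[(iii)] $\sum_t\mu_t=G_r\cdot G'=G^2=\delta$ by \eqref{eq:projection}, and therefore $G'^2=\ell\delta>0$.
\end{itemize}

In Example \ref{ex:triangle} the number $\mu_0$ was positive, and two distant sheets gave the contradiction. In general we know only that $\mu_0\ge\delta-\kappa_0$, which may be negative. What is positive is the sum $\delta$ of all $\mu_t$. So we take a combination $\sum c_rG_r$ whose coefficients sum to zero, which makes it orthogonal to $G'$, but vary so slowly that sheets at distance at most $\Phi$ have almost the same coefficient.

\begin{proof}[End of the proof of Theorem \ref{thm:normal}]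
Let $c_r=\cos(2\pi r/\ell)$, where $\pi$ denotes the real number, and let $v=\sum_rc_rG_r$. By (iii), $v\cdot G'=\delta\sum_rc_r=0$. The product formula for cosines gives
\[
\sum_rc_rc_{r+t}=\frac12\sum_r\Bigl(\cos\frac{2\pi t}{\ell}+\cos\frac{2\pi(2r+t)}{\ell}\Bigr)=\frac\ell2\cos\frac{2\pi t}{\ell},
\]
because $\ell$ is odd, so that $2r+t$ runs through all residues. The integers $t$ with $|t|\le\Phi$ are distinct modulo $\ell$, and for them $\cos(2\pi t/\ell)\ge\cos(2\pi\Phi/\ell)$, both because $\ell>2\Phi$. By (i), (iii) and (ii),
\begin{align*}
v^2=\sum_{r,t}c_rc_{r+t}\,\mu_t=\frac\ell2\sum_{|t|\le\Phi}\mu_t\cos\frac{2\pi t}\ell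
&=\frac\ell2\Bigl(\delta-\sum_{0<|t|\le\Phi}\mu_t\Bigl(1-\cos\frac{2\pi t}\ell\Bigr)\Bigr)\\
&\ge\frac\ell2\Bigl(\delta-\kappa_0\Bigl(1-\cos\frac{2\pi\Phi}\ell\Bigr)\Bigr).
\end{align*}
The numbers $\delta>0$, $\kappa_0$ and $\Phi$ do not depend on $\ell$, so $v^2>0$ for large admissible $\ell$. Since $G'^2>0$ and $v\cdot G'=0$, this contradicts Lemma \ref{lem:hodge} on $\tilde Y'$. Hence $H^1(\Delta;\mathbb Z)=0$.
\end{proof}

\subsection{Rings with injective normalization}

\begin{proof}[Proof of Corollary \ref{cor:normal}]
We have $x\ne0$, since $0$ has only one minimal prime, and $\Delta(x)$ is a $3$-cycle, so $H^1(\Delta(x);\mathbb Z)=\mathbb Z$. It suffices to prove the second claim, because the normalization map of a normal ring is the identity. Suppose that $\operatorname{Spec}R^\nu\to\operatorname{Spec}R$ is injective.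

The normalization of a finitely generated graded domain over a field is a finite module and is $\mathbb Z$-graded. A homogeneous $y\in R^\nu$ of negative degree satisfies an equation $y^k+a_1y^{k-1}+\dots+a_k=0$ with $a_i\in R$ homogeneous of degree $i\deg y<0$, so all $a_i$ vanish and $y=0$. Thus $R^\nu$ is $\mathbb N$-graded and Noetherian. The ring $\Bbbk'=R^\nu_0$ is a domain of finite dimension over $\Bbbk$, hence a finite field extension. It is separably closed: an algebraic extension of $\Bbbk'$ is purely inseparable over $\Bbbk$, hence over $\Bbbk'$. So Theorem \ref{thm:normal} applies to $R^\nu$ and $x$, with $\dim R^\nu=\dim R\ge4$.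

By (F2) the finite map $\operatorname{Spec}R^\nu\to\operatorname{Spec}R$ is surjective, so it is a closed continuous bijection, that is, a homeomorphism. It maps $V(x)$ onto $V(x)$, components onto components, and the point $R^\nu_+$ to $R_+$. A set $\alpha$ is a face of $\Delta(x)$ exactly when the corresponding components of $V(x)$ have a common point other than the irrelevant ideal. Hence $R$ and $R^\nu$ give the same complex $\Delta(x)$, which contradicts Theorem \ref{thm:normal}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hartshorne}
Hartshorne, \emph{Algebraic Geometry}.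

\bibitem{Jouanolou}
Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.

\bibitem{Lipman}
Lipman, 1978 (resolution of surface singularities).

\bibitem{SGA4}
SGA 4.

\bibitem{SGA4half}
SGA 4$\frac12$.

\bibitem{Varbaro}
Matteo Varbaro, \emph{Connectivity of hyperplane sections of domains}, arXiv:1802.09445 (2018).

\end{thebibliography}
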